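\title{Zero patterns whose pairing with the Vandermonde product exceeds $n!$}

\begin{abstract}
To a set $I$ of positions in an $n\times n$ matrix attach the polynomial $\chi_I=\prod_{(i,j)\in I}(x_i-x_j)$, and let $\chi_n$ be the Vandermonde product. In the inner product for which monomials are orthonormal, $\langle\chi_n,\chi_n\rangle=n!$. We consider the question whether $\langle\chi_I,\chi_n\rangle\le n!$ for all $I$, with equality only for $\chi_I=\chi_n$. The answer is yes for $n\le 3$ and no for every $n\ge 10^4$; in fact $\max_I\langle\chi_I,\chi_n\rangle$ grows like $e^{\Theta(n^2)}$. The proof expands a squared norm in the apolar inner product as a combination of pairings $\langle\chi_I,\chi_n\rangle$ and bounds that norm from below by an integral over a torus. The decisive inequality is $7\zeta(3)/\pi^2>\log 2$.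
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $n\ge1$. A \emph{zero pattern}, or \emph{pattern}, is a subset $I$ of $\{1,\dots,n\}\times\{1,\dots,n\}$, viewed as a set of positions in an $n\times n$ matrix. Let $\mathcal P_n$ be the set of all patterns, and for $I\in\mathcal P_n$ put
\[
\chi_I=\prod_{(i,j)\in I}(x_i-x_j)\in\mathbb R[x_1,\dots,x_n].
\]
Thus $\chi_I=0$ if $I$ contains a diagonal position, and $\chi_\emptyset=1$. The pattern $\mathrm{NE}_n=\{(i,j):1\le i<j\le n\}$ of positions above the diagonal has $N=\binom n2$ elements and gives the Vandermonde product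
\begin{equation}\label{eq:vandermonde}
\chi_n=\prod_{1\le i<j\le n}(x_i-x_j)=\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}^{n-1}x_{\sigma(2)}^{n-2}\cdots x_{\sigma(n)}^{0}.
\end{equation}
Let $\langle\cdot,\cdot\rangle$ be the inner product on real polynomials for which the monomials $x^\alpha=\prod_i x_i^{\alpha_i}$ form an orthonormal basis. Equivalently, $\langle f,g\rangle$ is the constant term of the Laurent polynomial $f^*g$, where $f^*(x_1,x_2,\dots)=f(x_1^{-1},x_2^{-1},\dots)$. By \eqref{eq:vandermonde}, $\langle f,\chi_n\rangle$ is a signed sum of the coefficients in $f$ of the $n!$ monomials whose exponent vector is a rearrangement of $(0,1,\dots,n-1)$. In particular $\langle\chi_n,\chi_n\rangle=n!$. The following question comes from An and Djokovic \cite{AD}: is the assertion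
\begin{quote}
$(\mathrm A_n)$\quad $\langle\chi_I,\chi_n\rangle\le n!$ for all $I\in\mathcal P_n$, with equality if and only if $\chi_I=\chi_n$
\end{quote}
true for every $n$?

The pairing vanishes unless $I$ avoids the diagonal and $|I|=N$, since $\chi_I$ is homogeneous of degree $|I|$. For such $I$, each unordered pair $\{i,j\}$ has a \emph{multiplicity} $0$, $1$ or $2$, the number of the positions $(i,j)$, $(j,i)$ that lie in $I$; we call the pair \emph{missing}, \emph{simple} or \emph{doubled}. The $N$ multiplicities add up to $N$, so there are as many doubled pairs as missing ones. If all pairs are simple, then $\chi_I=\pm\chi_n$. The question is therefore whether doubling some pairs at the expense of others can increase the pairing.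

The first case with a doubled pair is $n=3$. Compare
\begin{align*}
\chi_3&=x_1^2x_2-x_1^2x_3-x_1x_2^2+x_2^2x_3+x_1x_3^2-x_2x_3^2,\\
(x_1-x_2)^2(x_2-x_3)&=x_1^2x_2-x_1^2x_3-2x_1x_2^2-x_2^2x_3+2x_1x_2x_3+x_2^3 .
\end{align*}
The pairing is $1+1+2-1=3$, half of $3!$. The second polynomial has the larger squared norm, $12$ against $6$, so the Cauchy--Schwarz inequality does not settle the question. But part of this norm sits on the monomials $x_1x_2x_3$ and $x_2^3$, which $\chi_3$ does not see, and one term has the wrong sign. The picture persists for all $n$: a pattern with exactly one doubled pair gives $0$ or $\pm n!/2$ (Example~\ref{ex:onepair}). One would guess that every doubled pair causes a loss and that $(\mathrm A_n)$ always holds. It does not. Put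
\[
M_n=\frac1{n!}\max_{I\in\mathcal P_n}\langle\chi_I,\chi_n\rangle\ \ge1,\qquad \kappa=\frac{7\zeta(3)}{2\pi^2},
\]
so that $2\kappa=0.85255\ldots>\log2=0.69314\ldots$

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For all $m\ge1$ and $n\ge3m$,
\[
\log M_n\ \ge\ m^2\Big(2\kappa-\log2+\log\frac{n-3m+1}{n-1}\Big)-2m\log n-2m(\log2-\kappa).
\]
\item[(b)] $M_{10^4}>e^{360}$, and $M_{a+b}\ge M_aM_b$ for all $a,b\ge1$. Hence $M_n>1$ for every $n\ge10^4$: there is $I\in\mathcal P_n$ with $\langle\chi_I,\chi_n\rangle>n!$.
\item[(c)] $\liminf_{n\to\infty}n^{-2}\log M_n\ge6\cdot10^{-5}$, while $\langle\chi_I,\chi_n\rangle\le2^N$ for all $n$ and all $I\in\mathcal P_n$. Thus $M_n$ and $\max_I\langle\chi_I,\chi_n\rangle$ are $e^{\Theta(n^2)}$.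
\item[(d)] The assertion $(\mathrm A_n)$ holds for $n=1,2,3$. The set of $n$ for which it holds is an initial segment $\{1,\dots,n_*\}$ with $3\le n_*<10^4$.
\end{enumerate}
\end{theorem}

Here $e^{\Theta(n^2)}$ means lying between $e^{cn^2}$ and $e^{Cn^2}$ for some constants $0<c<C$ and all large $n$. We do not determine $n_*$.

The difficulty is that a single pairing $\langle\chi_I,\chi_n\rangle$ is a sum with signs, and we have no direct way to bound it from below. We avoid this by writing a squared norm as a linear combination of pairings with controlled coefficients (Section~\ref{sec:apolar}); if the norm is large, so is one of the pairings. When the doubled pairs join two blocks of $m$ indices, the norm is bounded below by an integral over the torus (Section~\ref{sec:bipartite}). In the resulting estimate each of the $m^2$ pairs $\{p,q\}$ contributes a factor $|x_p-x_q|^2/2$, and with the two blocks on opposite half circles the geometric mean of $|x_p-x_q|^2$ is $e^{2\kappa}>2$ (Section~\ref{sec:circles}). Section~\ref{sec:symmetry} collects what follows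 from symmetry alone, and Section~\ref{sec:numbers} chooses $m$.

\section{Antisymmetrization}\label{sec:symmetry}

A permutation $\sigma\in S_n$ acts on polynomials and rational functions by the substitution $x_i\mapsto x_{\sigma(i)}$; then $\sigma(\tau f)=(\sigma\tau)f$. It permutes monomials, so it is an isometry for $\langle\cdot,\cdot\rangle$, and $\sigma\chi_n=\operatorname{sgn}(\sigma)\chi_n$ by \eqref{eq:vandermonde}. Hence
\begin{equation}\label{eq:sign}
\langle\sigma f,\chi_n\rangle=\langle f,\sigma^{-1}\chi_n\rangle=\operatorname{sgn}(\sigma)\langle f,\chi_n\rangle .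
\end{equation}

\begin{lemma}\label{lem:antisym}
If $f\in\mathbb R[x_1,\dots,x_n]$ is homogeneous of degree $N$, then
\[
\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\,\sigma f=\langle f,\chi_n\rangle\,\chi_n,\qquad\text{that is,}\qquad \langle f,\chi_n\rangle=\sum_{\sigma\in S_n}\sigma\Big(\frac f{\chi_n}\Big).
\]
\end{lemma}

\begin{proof}
Let $g$ be the sum on the left. It changes sign under every transposition, so it vanishes on $x_i=x_j$ and is divisible by $x_i-x_j$ for all $i<j$. These linear forms are pairwise nonproportional, so by unique factorization $\chi_n$ divides $g$, and $g=c\chi_n$ with $c$ constant because $g$ is homogeneous of degree $N$. By \eqref{eq:sign}, $\langle g,\chi_n\rangle=n!\,\langle f,\chi_n\rangle$, while $\langle c\chi_n,\chi_n\rangle=c\,n!$. This gives the first formula; dividing it by $\chi_n=\operatorname{sgn}(\sigma)\,\sigma\chi_n$ gives the second.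
\end{proof}

For $S\subseteq\mathrm{NE}_n$ the quotient $\chi_n/\chi_S$ is the polynomial $\chi_{\mathrm{NE}_n\setminus S}$. A pattern of size $N$ off the diagonal has $\chi_I=\pm\chi_T\,\chi_n/\chi_S$, where $T$ and $S$ are the sets of doubled and of missing pairs. We need the converse, with the sign removed.

\begin{lemma}\label{lem:patterns}
Let $n\ge2$ and $S,T\subseteq\mathrm{NE}_n$. Then $|\langle\chi_T\,\chi_n/\chi_S,\chi_n\rangle|\le n!\,M_n$.
\end{lemma}

\begin{proof}
Let $I=(\mathrm{NE}_n\setminus S)\cup(T\cap S)\cup\{(q,p):(p,q)\in T\setminus S\}$. The three sets are disjoint, so $\chi_I=(-1)^{|T\setminus S|}\chi_T\,\chi_n/\chi_S$. (Here it matters that $T$ is a set: each pair occurs at most twice in the product, and the second copy is stored below the diagonal.) For a transposition $\tau$, which exists since $n\ge2$, the pattern $\tau I=\{(\tau(i),\tau(j)):(i,j)\in I\}$ has $\chi_{\tau I}=\tau\chi_I$, so $\langle\chi_{\tau I},\chi_n\rangle=-\langle\chi_I,\chi_n\rangle$ by \eqref{eq:sign}. Both numbers are at most $n!\,M_n$.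
\end{proof}

\begin{example}[one doubled pair]\label{ex:onepair}
Let $f=\rho\chi_n$ with $\rho=(x_p-x_q)/(x_r-x_s)$, where $\{p,q\}\ne\{r,s\}$ are two pairs, and let $\tau$ be the transposition of $r$ and $s$. By Lemma~\ref{lem:antisym} and the bijection $\sigma\mapsto\sigma\tau$,
\[
\langle f,\chi_n\rangle=\frac12\sum_{\sigma\in S_n}\sigma(\rho+\tau\rho).
\]
If the pairs are disjoint, then $\tau\rho=-\rho$ and the pairing is $0$. If they share an index, then up to sign we may take $p=r$, and
\[
\rho+\tau\rho=\frac{(x_r-x_q)-(x_s-x_q)}{x_r-x_s}=1,\qquad\text{so}\qquad\Big\langle\frac{x_r-x_q}{x_r-x_s}\,\chi_n,\chi_n\Big\rangle=\frac{n!}2 .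
\]
\end{example}

\begin{proposition}\label{prop:small}
The assertion $(\mathrm A_n)$ holds for $n=1,2,3$.
\end{proposition}

\begin{proof}
Only patterns off the diagonal with $|I|=N$ give a nonzero value. For $n=1$ this is $I=\emptyset$, with $\chi_I=1=\chi_1$. For $n=2$ the single pair is simple and $\chi_I=\pm\chi_2$, with values $\pm2$. For $n=3$ the three multiplicities lie in $\{0,1,2\}$ and add up to $3$. Either they are all $1$, and $\chi_I=\pm\chi_3$ with values $\pm6$; or one pair is doubled and one is missing, and since two pairs in $\{1,2,3\}$ share an index, Example~\ref{ex:onepair} gives $\pm3$. In each case the value $n!$ is the maximum and occurs only for $\chi_I=\chi_n$.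
\end{proof}

A counterexample for one $n$ must be passed on to all larger $n$. For this we place two patterns in the diagonal blocks of a matrix and fill the block above them.

\begin{proposition}\label{prop:join}
Let $n=a+b$ with $a,b\ge1$, let $I_1\in\mathcal P_a$, $I_2\in\mathcal P_b$ with $|I_1|=\binom a2$, $|I_2|=\binom b2$, and put
\[
I=I_1\cup\{(a+i,a+j):(i,j)\in I_2\}\cup\{(i,j):i\le a<j\}\in\mathcal P_n .
\]
Then
\begin{equation}\label{eq:join}
\frac{\langle\chi_I,\chi_n\rangle}{n!}=\frac{\langle\chi_{I_1},\chi_a\rangle}{a!}\cdot\frac{\langle\chi_{I_2},\chi_b\rangle}{b!}.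
\end{equation}
Consequently $M_{a+b}\ge M_aM_b$, the sequence $M_n$ is nondecreasing, and if $(\mathrm A_n)$ fails then $(\mathrm A_{n+1})$ fails.
\end{proposition}

\begin{proof}
Write $x'=(x_1,\dots,x_a)$, $x''=(x_{a+1},\dots,x_n)$ and $R=\prod_{i\le a<j}(x_i-x_j)$. Then $\chi_I=\chi_{I_1}(x')\chi_{I_2}(x'')R$ and $\chi_n=\chi_a(x')\chi_b(x'')R$, and $R$ is invariant under the subgroup $G=S_a\times S_b$ of $S_n$ that permutes $x'$ and $x''$ separately. By \eqref{eq:sign}, $a!\,b!\,\langle\chi_I,\chi_n\rangle=\langle\sum_{\sigma\in G}\operatorname{sgn}(\sigma)\sigma\chi_I,\chi_n\rangle$. Lemma~\ref{lem:antisym}, applied in $x'$ and in $x''$, gives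
\[
\sum_{\sigma\in G}\operatorname{sgn}(\sigma)\,\sigma\chi_I=\langle\chi_{I_1},\chi_a\rangle\chi_a(x')\,\langle\chi_{I_2},\chi_b\rangle\chi_b(x'')\,R=\langle\chi_{I_1},\chi_a\rangle\langle\chi_{I_2},\chi_b\rangle\,\chi_n ,
\]
and pairing with $\chi_n$ yields \eqref{eq:join}.

Patterns that attain $M_a$ and $M_b$ have nonzero pairing, hence the required sizes, so \eqref{eq:join} gives $M_{a+b}\ge M_aM_b$. Since $M_1=1$, we get $M_{n+1}\ge M_n$.

Suppose $(\mathrm A_n)$ fails. Then some $I_1\in\mathcal P_n$ has $\langle\chi_{I_1},\chi_n\rangle\ge n!$ and $\chi_{I_1}\ne\chi_n$, and $|I_1|=\binom n2$ because the pairing is nonzero. Take $a=n$, $b=1$, $I_2=\emptyset$. The pattern $I\in\mathcal P_{n+1}$ satisfies $\langle\chi_I,\chi_{n+1}\rangle\ge(n+1)!$ by \eqref{eq:join}, and $\chi_I=\chi_{I_1}R\ne\chi_nR=\chi_{n+1}$. So $(\mathrm A_{n+1})$ fails.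
\end{proof}

\section{A squared norm as a combination of pairings}\label{sec:apolar}

Fix a set $T\subseteq\mathrm{NE}_n$ of pairs that we would like to double. We want a polynomial $W$ that is a combination of the products $\chi_n/\chi_S$ with $|S|=|T|$, such that $\langle\chi_TW,\chi_n\rangle$ is visibly positive and large. The natural candidate is the image of $\chi_n$ under the adjoint of multiplication by $\chi_T$, for then the pairing is the squared norm of $W$. For $\langle\cdot,\cdot\rangle$, the adjoint of multiplication by $x_i$ lowers the exponent of $x_i$ by one, and this operation has no product rule that would keep us among products of differences. We therefore change to an inner product in which the adjoint is a derivative.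

For a polynomial $f$ let $f(\partial)$ be the operator obtained by substituting $\partial_i=\partial/\partial x_i$ for $x_i$. The \emph{apolar inner product} is
\[
[f,g]=(f(\partial)g)(0).
\]
With $\alpha!=\prod_i\alpha_i!$ one has $[x^\alpha,x^\beta]=\alpha!$ if $\alpha=\beta$ and $0$ otherwise, so this is an inner product in which monomials are orthogonal. Two properties make it the right tool. First, $(Ff)(\partial)=f(\partial)F(\partial)$ gives
\begin{equation}\label{eq:adjoint}
[Ff,g]=[f,F(\partial)g].
\end{equation}
Second, every monomial $x^\gamma$ of $\chi_n$ has the same weight $\gamma!=B$, where $B=\prod_{c=0}^{n-1}c!$. Hence the change of inner product only rescales the pairing that we study: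
\begin{equation}\label{eq:rescale}
[f,\chi_n]=B\,\langle f,\chi_n\rangle\quad\text{for all } f.
\end{equation}

\begin{example}[the method for $|T|=1$]\label{ex:method}
Let $n=3$, $T=\{(1,2)\}$, $B=2$. The operator $\partial_1-\partial_2$ sends $x_1-x_2$, $x_1-x_3$, $x_2-x_3$ to $2$, $1$, $-1$, so the product rule gives
\begin{align*}
W=(\partial_1-\partial_2)\chi_3&=2(x_1-x_3)(x_2-x_3)+(x_1-x_2)(x_2-x_3)-(x_1-x_2)(x_1-x_3)\\
&=4x_1x_2-2x_1x_3-2x_2x_3-x_1^2-x_2^2+2x_3^2 .
\end{align*}
From the second line, $[W,W]=16+4+4+2+2+8=36$. By \eqref{eq:adjoint} and \eqref{eq:rescale}, $[W,W]=2\langle(x_1-x_2)W,\chi_3\rangle$. By the first line, $(x_1-x_2)W$ is a combination of three polynomials $\pm\chi_I$ whose coefficients have absolute values $2,1,1$. So the number $18$ is at most $4\max_I|\langle\chi_I,\chi_3\rangle|$, and the maximum is at least $9/2$. We have obtained a lower bound without computing any single pairing. (Here we know them: $18=2\cdot6+3+3$.)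

For general $n$ the same computation gives
\[
(x_1-x_2)W=2\chi_n+\sum_{j=3}^n\Big(\frac{x_1-x_2}{x_1-x_j}+\frac{x_2-x_1}{x_2-x_j}\Big)\chi_n ,
\]
with coefficients of total size $2(n-1)$, and Example~\ref{ex:onepair} gives $[W,W]/B=2\,n!+2(n-2)\,n!/2=n\cdot n!$. The method yields $M_n\ge n/(2(n-1))$, about $1/2$ for large $n$: with one pair it records the loss found in Example~\ref{ex:onepair}. A gain can come only from the interaction of many pairs.
\end{example}

\begin{proposition}\label{prop:norm}
Let $n\ge2$, $T\subseteq\mathrm{NE}_n$, $d=|T|$ and $W=\chi_T(\partial)\chi_n$. Then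
\[
n!\,M_n\ \ge\ \frac{[W,W]}{B\,(2(n-1))^d}.
\]
\end{proposition}

\begin{proof}
For $e=(i,j)\in\mathrm{NE}_n$ let $\ell_e=x_i-x_j$, and let $D=\partial_p-\partial_q$ with $(p,q)\in T$. The product rule gives, for $S\subseteq\mathrm{NE}_n$,
\[
D\Big(\frac{\chi_n}{\chi_S}\Big)=\sum_{e\in\mathrm{NE}_n\setminus S}(D\ell_e)\,\frac{\chi_n}{\chi_{S\cup\{e\}}}.
\]
The constant $|D\ell_e|$ is $2$ if $\{i,j\}=\{p,q\}$, it is $1$ for the $2(n-2)$ pairs that share exactly one index with $\{p,q\}$, and it is $0$ otherwise. So $\sum_{e}|D\ell_e|=2(n-1)$. Thus $D$ maps a combination of the $\chi_n/\chi_S$ with $|S|=t$ to a combination with $|S|=t+1$, and the sum of the absolute values of the coefficients grows by at most the factor $2(n-1)$. Starting from $\chi_n$ and applying the $d$ factors of $\chi_T(\partial)$ in turn, we obtain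
\[
W=\sum_{|S|=d}a_S\,\frac{\chi_n}{\chi_S},\qquad\sum_S|a_S|\le(2(n-1))^d .
\]
By \eqref{eq:adjoint}, \eqref{eq:rescale} and Lemma~\ref{lem:patterns},
\[
[W,W]=[W,\chi_T(\partial)\chi_n]=[\chi_TW,\chi_n]=B\sum_Sa_S\Big\langle\chi_T\frac{\chi_n}{\chi_S},\chi_n\Big\rangle\le B\,(2(n-1))^d\,n!\,M_n .\qedhere
\]
\end{proof}

\section{Complete bipartite sets of pairs and a torus integral}\label{sec:bipartite}

We must now choose $T$ and bound $[W,W]$ from below. A derivative multiplies the squared apolar norm of a monomial by the exponent: $[\partial_ix^\gamma,\partial_ix^\gamma]=\gamma_i\,\gamma!$. So the terms of $\chi_n$ that respond most to $\chi_T(\partial)$ are those in which the variables that occur in $T$ carry the largest exponents. On such terms $\partial_i$ acts almost as multiplication by $n\,x_i^{-1}$, and $\chi_T(\partial)$ almost as multiplication by $n^d\chi_T^*$. The factor $n^d$ will cancel against $(2(n-1))^d$ up to $2^{-d}$. If $k$ variables occur in $T$, these terms are a fraction $k!\,(n-k)!/n!$ of all terms of $\chi_n$, so discarding the others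 costs roughly a factor $n^{-k}$. To afford this we need $d$ to be quadratic in $k$. We take
\[
k=2m,\qquad P=\{1,\dots,m\},\qquad Q=\{m+1,\dots,2m\},\qquad T=P\times Q,\qquad d=m^2 ;
\]
Remark~\ref{rem:complete} explains why the set of all pairs on $k$ indices would not do.

Let $\mu$ be Haar probability measure on the torus $\mathbb T^k=\{x\in\mathbb C^k:|x_1|=\dots=|x_k|=1\}$, that is, the law of $k$ independent uniform points on the unit circle. Laurent monomials are orthonormal in $L^2(\mu)$, so for a Laurent polynomial $g$ with real coefficients the sum of the squares of the coefficients is $\int|g|^2\,d\mu$; moreover $g^*=\bar g$ on $\mathbb T^k$. Put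
\begin{equation}\label{eq:J}
J_m=\int_{\mathbb T^{2m}}|\chi_{2m}|^2\,|\chi_{P\times Q}|^2\,d\mu .
\end{equation}
For example, $J_1=\int|x_1-x_2|^4\,d\mu=1+4+1=6$, from the coefficients of $(x_1-x_2)^2$.

\begin{proposition}\label{prop:torus}
For $m\ge1$ and $n\ge3m$,
\[
M_n\ \ge\ \frac{(n-2m)!}{n!}\Big(\frac{n-3m+1}{2(n-1)}\Big)^{m^2}J_m .
\]
\end{proposition}

\begin{proof}
Let $F=\chi_T$ and $W=F(\partial)\chi_n$, and write $x'=(x_1,\dots,x_k)$, $x''=(x_{k+1},\dots,x_n)$.

\emph{Selecting the terms with large exponents.} We have $\chi_n=\chi_k(x')\,\chi_{n-k}(x'')\prod_{i\le k<j}(x_i-x_j)$. Decompose $\chi_n$ by its degree in $x''$. The component of lowest degree takes $x_i$ from every factor $x_i-x_j$ of the last product, so it equals $V(x')\,\chi_{n-k}(x'')$ with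
\[
V=(x_1\cdots x_k)^{n-k}\chi_k .
\]
The operator $F(\partial)$ involves only $x'$ and preserves the degree in $x''$. Polynomials of different degrees in $x''$ have no monomial in common and are therefore orthogonal. Also $[x^{\alpha},x^{\alpha}]=\alpha!$ is multiplicative over the two groups of variables. Hence
\[
[W,W]\ \ge\ [F(\partial)V,F(\partial)V]\;[\chi_{n-k},\chi_{n-k}]=[F(\partial)V,F(\partial)V]\;(n-k)!\,\frac B\Pi,
\]
where $\Pi=\prod_{a=n-k}^{n-1}a!$; the last step is \eqref{eq:rescale} for $\chi_{n-k}$, whose constant is $\prod_{c=0}^{n-k-1}c!=B/\Pi$.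

\emph{Replacing $F(\partial)$ by $F^*$.} By \eqref{eq:vandermonde}, $V=\sum_\gamma\varepsilon_\gamma x^\gamma$, where $\gamma$ runs over the rearrangements of $(n-k,\dots,n-1)$ and $\varepsilon_\gamma=\pm1$; every such $\gamma$ has $\gamma!=\Pi$. Write $F=\sum_\alpha f_\alpha x^\alpha$. Each variable occurs in $m$ factors of $F$, so the exponents satisfy $\sum_i\alpha_i=m^2$ and $0\le\alpha_i\le m$. Therefore
\begin{equation}\label{eq:room}
\gamma_i-\alpha_i\ \ge\ n-2m-m=n-3m\ \ge0 .
\end{equation}
This is where $n\ge3m$ is used: no derivative $\partial^\alpha$ kills a monomial $x^\gamma$, and $\partial^\alpha x^\gamma=\frac{\gamma!}{(\gamma-\alpha)!}x^{\gamma-\alpha}$ in all cases. The coefficient $\gamma!/(\gamma-\alpha)!=\Pi/\beta!$ depends only on $\beta=\gamma-\alpha$, so terms cancel in $F(\partial)V$ exactly as they do in $F^*V=\sum_{\alpha,\gamma}f_\alpha\varepsilon_\gamma x^{\gamma-\alpha}$. That is, if $F^*V=\sum_\beta c_\beta x^\beta$, then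
\[
F(\partial)V=\Pi\sum_\beta\frac{c_\beta}{\beta!}\,x^\beta,\qquad[F(\partial)V,F(\partial)V]=\Pi\sum_\beta c_\beta^2\,\frac{\Pi}{\beta!}.
\]
If $c_\beta\ne0$, then $\beta=\gamma-\alpha$ for some $\gamma,\alpha$ as above, and
\[
\frac\Pi{\beta!}=\prod_{i=1}^k\gamma_i(\gamma_i-1)\cdots(\gamma_i-\alpha_i+1)
\]
is a product of $m^2$ integers, each at least $n-3m+1$ by \eqref{eq:room}. Finally $|F^*V|=|F|\,|\chi_k|$ on the torus, so $\sum_\beta c_\beta^2=J_m$. Combining the estimates,
\[
[W,W]\ \ge\ (n-2m)!\;B\,(n-3m+1)^{m^2}J_m ,
\]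
and Proposition~\ref{prop:norm} with $d=m^2$ completes the proof.
\end{proof}

\section{Two half circles}\label{sec:circles}

By Proposition~\ref{prop:torus}, everything depends on whether $J_m$ exceeds $2^{m^2}$ by a factor exponential in $m^2$. The integrand in \eqref{eq:J} is a product of pair interactions, so its logarithm is a sum of terms whose expectations can be computed, and Jensen's inequality $\mathbb E\,e^{\Phi}\ge e^{\mathbb E\Phi}$, valid for an integrable random variable $\Phi$ on a probability space, gives a lower bound. On the whole torus this yields only $J_m\ge1$, because $\log|x_1-x_2|$ has mean $0$ by \eqref{eq:fourier} below. We must first restrict to a region where the integrand is large. The factor $|\chi_{P\times Q}|^2$ wants $P$ far from $Q$, and the factor $|\chi_{2m}|^2$ wants all $2m$ points spread out. Putting $P$ on one half circle and $Q$ on the other serves both, and the region has measure $2^{-2m}$, a loss that is only exponential in $m$.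

\begin{lemma}\label{lem:kappa}
Let $\theta,\theta'$ be independent and uniform on $[-\frac\pi2,\frac\pi2]$. Then
\[
\mathbb E\log|e^{i\theta}-e^{i\theta'}|=-\kappa,\qquad\mathbb E\log|e^{i\theta}+e^{i\theta'}|=\kappa .
\]
\end{lemma}

\begin{proof}
For $0<r<1$, the real part of the power series of $\log(1-z)$ at $z=re^{i\psi}$ gives $\log|1-re^{i\psi}|=-\sum_{j\ge1}r^jj^{-1}\cos j\psi$. As $r\to1$ the left side converges for $\psi\notin2\pi\mathbb Z$, and the right side converges in $L^2(-\pi,\pi)$ because $\sum j^{-2}<\infty$. The limits agree almost everywhere. Together with the shift $\psi\mapsto\psi+\pi$ this gives, in $L^2(-\pi,\pi)$,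
\begin{equation}\label{eq:fourier}
\log|1-e^{i\psi}|=-\sum_{j\ge1}\frac{\cos j\psi}j,\qquad\log|1+e^{i\psi}|=-\sum_{j\ge1}\frac{(-1)^j\cos j\psi}j .
\end{equation}
Let $\psi=\theta-\theta'$, so that $|e^{i\theta}\mp e^{i\theta'}|=|1\mp e^{i\psi}|$. The variable $\psi$ has the bounded density $(\pi-|\psi|)/\pi^2$ on $[-\pi,\pi]$, so both logarithms are integrable and we may take expectations term by term. Since $\mathbb E\,e^{ij\theta}=\frac{2}{j\pi}\sin\frac{j\pi}2$ is real, independence gives
\[
\mathbb E\cos j\psi=\Big(\frac2{j\pi}\sin\frac{j\pi}2\Big)^2=\begin{cases}4/(\pi^2j^2),&j\text{ odd},\\0,&j\text{ even}.\end{cases}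
\]
Only odd $j$ survive, and for them the two series in \eqref{eq:fourier} have opposite terms. So the expectations are $\mp\frac4{\pi^2}\sum_{j\text{ odd}}j^{-3}=\mp\frac4{\pi^2}\big(1-\frac18\big)\zeta(3)=\mp\kappa$.
\end{proof}

\begin{proposition}\label{prop:J}
For all $m\ge1$, $\ \log J_m\ge2\kappa m^2-2m(\log2-\kappa)$.
\end{proposition}

\begin{proof}
Let $\Omega\subseteq\mathbb T^{2m}$ be the set of points with $x_p=e^{i\theta_p}$ for $p\in P$ and $x_q=-e^{i\theta_q}$ for $q\in Q$, where all angles lie in $[-\frac\pi2,\frac\pi2]$. Then $\mu(\Omega)=2^{-2m}$, and under $\mu$ conditioned on $\Omega$ the angles are independent and uniform. Let $\mathbb E$ be the corresponding expectation and $\Phi=\log|\chi_{2m}|^2+\log|\chi_{P\times Q}|^2$. By Lemma~\ref{lem:kappa}, $\mathbb E\log|x_i-x_j|^2$ is $-2\kappa$ for each of the $2\binom m2=m(m-1)$ pairs inside $P$ or inside $Q$, and $2\kappa$ for each of the $m^2$ pairs between $P$ and $Q$. Hence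
\[
\mathbb E\log|\chi_{2m}|^2=-2\kappa\,m(m-1)+2\kappa m^2=2\kappa m,\qquad\mathbb E\log|\chi_{P\times Q}|^2=2\kappa m^2 .
\]
So the Vandermonde factor loses nothing at order $m^2$, and the bipartite factor gains $2\kappa$ per pair. The integrand of $J_m$ is nonnegative, so Jensen's inequality gives $J_m\ge2^{-2m}\,\mathbb E\,e^\Phi\ge2^{-2m}e^{2\kappa m^2+2\kappa m}$.
\end{proof}

\begin{remark}\label{rem:complete}
The bipartite shape of $T$ matters. For $T=\mathrm{NE}_k$ the corresponding integral is $\int|\chi_k|^4\,d\mu$. Hadamard's inequality bounds the absolute value of a determinant by the product of the lengths of its rows, so $|\chi_k|^2\le k^k$ on the torus and the integral is at most $k^{2k}$. For large $k$ this is far below $2^{d}=2^{k(k-1)/2}$: many points on a circle cannot all be far from each other, while two blocks can be.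
\end{remark}

\section{Proof of the theorem}\label{sec:numbers}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Take logarithms in Proposition~\ref{prop:torus}, and use $n!/(n-2m)!\le n^{2m}$ and Proposition~\ref{prop:J}.
\end{proof}

The bound in (a) shows why the method needs large $n$. Write $\frac{n-3m+1}{n-1}=1-t$ with $t=\frac{3m-2}{n-1}>0$, so that $\log(1-t)\le-t$. Since $2\kappa-\log2<0.16$ and $\kappa<\log2$, the bound can be positive only if $t<0.16$ and $0.16\,m>2\log n$. Thus $m$ must exceed $12\log n$ and still be a small fraction of $n$.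

From the decimal values of $2\kappa$ and $\log2$ in Section~\ref{sec:intro},
\begin{equation}\label{eq:constants}
2\kappa-\log2>0.15940,\qquad2(\log2-\kappa)<0.534 .
\end{equation}
We also use, for $0<t<1$, the bound obtained by comparing the tail of the logarithmic series with a geometric series:
\begin{equation}\label{eq:log}
-\log(1-t)=\sum_{j\ge1}\frac{t^j}j\ \le\ t+\frac{t^2}2+\frac{t^3}{3(1-t)}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Take $n=10^4$ and $m=265$ in (a). Then $\frac{n-3m+1}{n-1}=\frac{9206}{9999}=1-t$ with $t=\frac{793}{9999}<0.07931$, and \eqref{eq:log} gives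
\[
-\log(1-t)<0.07931+0.00315+0.00019=0.08265 .
\]
With \eqref{eq:constants} and $2\log10^4=8\log10<18.421$,
\[
\frac{\log M_{10^4}}{265}>265\,(0.15940-0.08265)-18.421-0.534>20.33-18.955>1.37 ,
\]
so $\log M_{10^4}>265\cdot1.37>360$. The inequality $M_{a+b}\ge M_aM_b$ and the monotonicity of $M_n$ are in Proposition~\ref{prop:join}; they give $M_n\ge M_{10^4}>1$ for $n\ge10^4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
For $n\ge31$ put $m=\lfloor0.033\,n\rfloor$; then $m\ge1$ and $3m\le n$, so (a) applies. As $n\to\infty$ we have $m/n\to0.033$ and $\frac{n-3m+1}{n-1}\to0.901$, and the last two terms in (a) are $O(n\log n)$. By \eqref{eq:log} with $t=0.099$,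
\[
-\log0.901<0.099+0.004901+0.000359=0.10426 .
\]
Hence
\[
\liminf_{n\to\infty}\frac{\log M_n}{n^2}\ge0.033^2\,(2\kappa-\log2+\log0.901)>0.001089\cdot0.05514>6\cdot10^{-5}.
\]
For the upper bound we may assume $|I|=N$. Expanding the $N$ factors of $\chi_I$ produces $2^N$ terms $\pm x^\alpha$, so the absolute values of the coefficients of $\chi_I$ add up to at most $2^N$. The coefficients of $\chi_n$ are $0$ and $\pm1$, so $|\langle\chi_I,\chi_n\rangle|\le2^N$. Finally, $M_n\le\max_I\langle\chi_I,\chi_n\rangle\le2^N\le e^{n^2}$ and $M_n\ge e^{5\cdot10^{-5}n^2}$ for large $n$, so both quantities are $e^{\Theta(n^2)}$.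
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
By Proposition~\ref{prop:join}, once $(\mathrm A_n)$ fails it fails for all larger $n$. It holds for $n\le3$ by Proposition~\ref{prop:small} and fails for $n=10^4$ by (b). So it holds exactly for $n\in\{1,\dots,n_*\}$ with $3\le n_*<10^4$.
\end{proof}

\begin{remark}
The proof does not exhibit the pattern. For $n=10^4$ and $m=265$ it shows that $|\langle\chi_{P\times Q}\,\chi_n/\chi_S,\chi_n\rangle|>e^{360}\,n!$ for some $S\subseteq\mathrm{NE}_n$ with $|S|=m^2$. Up to a transposition of indices, the doubled pairs of the counterexample are those of $(P\times Q)\setminus S$ and the missing pairs are those of $S\setminus(P\times Q)$, but the averaging in Proposition~\ref{prop:norm} does not say which $S$ works.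
\end{remark}

\begin{thebibliography}{1}
\bibitem{AD} Jinpeng An and Dragomir Z. Djokovic, \emph{Zero patterns and unitary similarity}, arXiv:0807.3580 (2008).
\end{thebibliography}
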